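# Minors of Aronszajn tree graphs

## 1. Joining all comparable nodes of an Aronszajn tree

An **order tree** is a partially ordered set $T$ in which every set $\{s\in T:s<t\}$ is well-ordered. The order type of this set is the height $\mathrm{ht}(t)$. We write $T_\alpha$ for the set of nodes of height $\alpha$ (the $\alpha$-th level), $T_{<\alpha}=\bigcup_{\beta<\alpha}T_\beta$, and $\lfloor t\rfloor=\{s:s\ge t\}$. Several minimal nodes are allowed. We say that $T$ has height $\kappa$ if $T_\alpha\ne\emptyset$ exactly for $\alpha<\kappa$. Two nodes below a common node are always comparable; this is used constantly.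

An **Aronszajn tree** is an order tree of size $\aleph_1$ all of whose levels and branches are countable. It has height exactly $\omega_1$: countably many countable levels give only countably many nodes, so the height is at least $\omega_1$, and a node of height $\omega_1$ would have uncountably many predecessors and so give an uncountable branch.

All graphs may be infinite. A graph $H$ is a **minor** of $G$ if to every vertex $x$ of $H$ we can assign a connected, possibly infinite set $V_x\subseteq V(G)$, its branch set, such that distinct branch sets are disjoint and $G$ has a $V_x$–$V_y$ edge whenever $xy$ is an edge of $H$. A minor of a minor is a minor: take unions of branch sets. For example, contracting all edges of a ray to one vertex is allowed.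

An **$(\aleph_0,\aleph_1)$-graph** is a bipartite graph $(A,B)$ with $|A|=\aleph_0$ and $|B|=\aleph_1$ in which every vertex of $B$ has infinite degree. For example, let $A$ be the set of finite $0$–$1$ sequences, let $B$ be a set of $\aleph_1$ infinite $0$–$1$ sequences, and join each element of $B$ to all its finite initial segments.

Now take an Aronszajn tree $T$ and join every two comparable nodes. What does this graph contain?

**Proposition 1.1.** The comparability graph of an Aronszajn tree contains an $(\aleph_0,\aleph_1)$-graph as a subgraph.

**Proof.** Let $A=T_{<\omega}$ and $B=T\setminus T_{<\omega}$. The levels $T_n$ are countable and nonempty, so $|A|=\aleph_0$, and hence $|B|=\aleph_1$. A node $b\in B$ has height at least $\omega$, so it has infinitely many predecessors of finite height, and it is joined to all of them. Keep only the edges between $A$ and $B$. $\square$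

All we used is that uncountably many nodes see infinitely many vertices of one fixed countable part of the tree. The comparability graph is very dense. Suppose now that a node of limit height keeps only as many neighbors below itself as are needed to reach it, say a cofinal $\omega$-sequence. Then a fixed countable part $T_{<\alpha}$ may contain only finitely many of them. What is left in the graph then?

## 2. Aronszajn tree graphs and the graphs $G_{\omega_1}(S)$

An **Aronszajn tree graph** is a graph whose vertex set is an Aronszajn tree $T$ such that, for every node $t$, the neighbors of $t$ below $t$ are cofinal in $\{s:s<t\}$. That is, for every $s<t$ there is a neighbor $r$ of $t$ with $s\le r<t$. The comparability graph is one example. At a node of successor height the condition says that $t$ is joined to its immediate predecessor; at a minimal node it says nothing.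

The second kind of graph lives on a tree of sequences. Let $T$ be the tree of all sequences of elements of $\omega_1$ of length at most $\omega$, ordered by initial segments (the $\omega_1$-regular tree with all tops). A **$T$-graph** is a graph on $T$ such that the ends of every edge are comparable and, for every $t\in T$, the neighbors of $t$ below $t$ are cofinal in $\{s:s<t\}$. For example, join every nonempty finite sequence to its immediate predecessor, and every $\omega$-sequence to all its finite initial segments. Let $G_{\omega_1}$ be any $T$-graph.

Let $S\subseteq\omega_1$ be a set of countable limit ordinals. For each $s\in S$ choose a **cofinal sequence** $f_s\colon\mathbb N\to s$, that is, a map whose range is unbounded in $s$; it need not be monotone. Let $T(S)$ consist of all finite sequences together with the $f_s$, $s\in S$. The subgraph of $G_{\omega_1}$ induced by $T(S)$ is called a **graph $G_{\omega_1}(S)$** if $S$ is stationary; any choice of the $T$-graph and of the cofinal sequences is allowed. For example, $S$ may be the set of all countable limit ordinals, with one top $f_s$ for each of them.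

We recall what "stationary" means, with the facts we need. Let $\kappa$ be a regular uncountable cardinal. A subset of $\kappa$ is a club if it is unbounded in $\kappa$ and contains each of its limit points below $\kappa$. A set is stationary if it meets every club; for example, every club is stationary.

* **(F1)** The intersection of fewer than $\kappa$ clubs is a club. The limit points of a club that lie below $\kappa$ form a club.
* **(F2)** If $F\colon\kappa\to\kappa$ is a function, the limit ordinals $\delta<\kappa$ with $F(\alpha)\le\delta$ for all $\alpha<\delta$ form a club, and the same holds with $F(\alpha)<\delta$. Closedness is immediate. For unboundedness, start at any $\beta_0$, choose $\beta_{n+1}<\kappa$ above $\beta_n$ and above $F(\alpha)$ for all $\alpha\le\beta_n$, and take $\delta=\sup_n\beta_n$.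
* **(F3)** A stationary set stays stationary if we intersect it with a club or remove a nonstationary set. If a stationary set is split into countably many pieces, one piece is stationary.
* **(F4)** (Fodor's lemma) If $R\subseteq\kappa$ is stationary and $\varphi(\delta)<\delta$ for all $\delta\in R$, then $\varphi$ is constant on a stationary subset of $R$.

Here is some background, not used below. A rooted spanning tree is normal if the ends of every edge of the graph are comparable in the tree order, and having a normal spanning tree is preserved under taking connected minors. It is known that graphs $G_{\omega_1}(S)$ with $S$ stationary have no normal spanning tree, and that they contain neither an $(\aleph_0,\aleph_1)$-graph nor an Aronszajn tree graph as a minor. The problem of these notes comes from Max Pitz, "A new obstruction for normal spanning trees", arXiv:2005.04150 (2020): *is there an Aronszajn tree graph that contains neither an $(\aleph_0,\aleph_1)$-graph nor a graph $G_{\omega_1}(S)$, $S$ stationary, as a minor?* The answer is no, in ZFC.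

**Theorem 2.1.** Every Aronszajn tree graph contains an $(\aleph_0,\aleph_1)$-graph or a graph $G_{\omega_1}(S)$ with $S$ stationary as a minor.

**Theorem 2.2 (stronger form).** Let $\kappa$ be a regular uncountable cardinal and $T$ an order tree of height $\kappa$ all of whose levels have size $<\kappa$ (uncountable branches are allowed). Let $G$ be a graph on $T$ such that for each $t$ the neighbors of $t$ below $t$ are cofinal in $\{s:s<t\}$. Then at least one of the following holds.

1. $G$ has as a minor a bipartite graph $(A,B)$ with $\aleph_0\le|A|<|B|=\kappa$ in which all vertices of $B$ have infinite degree.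
2. $\kappa=\omega_1$ and $G$ contains a graph $G_{\omega_1}(S)$, $S$ stationary, as a minor.

In particular, (1) always holds if $\kappa\ge\omega_2$.

**Proposition 2.3 (sharpness).** There is an Aronszajn tree graph with no $(\aleph_0,\aleph_1)$-minor. So alternative (2) cannot be omitted.

**Corollary 2.4.** A graph has a minor that is an $(\aleph_0,\aleph_1)$-graph, an Aronszajn tree graph or a graph $G_{\omega_1}(S)$ with $S$ stationary if and only if it has a minor that is an $(\aleph_0,\aleph_1)$-graph or a graph $G_{\omega_1}(S)$ with $S$ stationary.

An Aronszajn tree has height $\omega_1$ and countable levels, and for $\kappa=\omega_1$ alternative (1) gives an $(\aleph_0,\aleph_1)$-graph, since then $|A|=\aleph_0$. So Theorem 2.1 is a case of Theorem 2.2. Corollary 2.4 follows from Theorem 2.1: a minor that is an Aronszajn tree graph itself has a minor of one of the other two kinds, and a minor of a minor is a minor; the converse direction is trivial.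

## 3. Up-sets that see infinitely much of a bounded part

Let $\kappa,T,G$ be as in Theorem 2.2. We first push the argument of Proposition 1.1 as far as it goes. Single nodes may see too little, so we replace them by connected sets. Throughout, **delete all edges between incomparable nodes**. The hypotheses persist, and a minor of the smaller graph is a minor of the original one.

**Lemma 3.1.** If $t<s$, there is a finite path from $s$ to $t$ inside $\{r:t\le r\le s\}$. Hence $\lfloor t\rfloor$, and every set $\{s\ge t:\mathrm{ht}(s)<\gamma\}$ with $\gamma>\mathrm{ht}(t)$, is connected.

**Proof.** By cofinality, $s$ has a neighbor $r$ with $t\le r<s$. If $r\ne t$, repeat with $r$ in place of $s$. The nodes found strictly decrease in a well-ordered set, so the process stops after finitely many steps, and it can only stop at $t$. $\square$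

For a node $t$ let $D(t)$ be the set of vertices outside $\lfloor t\rfloor$ that have a neighbor in $\lfloor t\rfloor$.

**Lemma 3.2.** $D(t)\subseteq\{s:s<t\}$, and $D(t)$ contains all neighbors of $t$ below $t$. If $x<s<t$ and $x\in D(t)$, then $x\in D(s)$.

**Proof.** Let $x\in D(t)$ have a neighbor $y\ge t$. Then $x$ and $y$ are comparable. If $x>y$, then $x\ge t$, a contradiction; so $x<y$. Now $x$ and $t$ both lie at or below $y$, so they are comparable, and since $x\not\ge t$ we get $x<t$. The second assertion is clear from the definition. For the third, a neighbor of $x$ in $\lfloor t\rfloor$ lies in $\lfloor s\rfloor\supseteq\lfloor t\rfloor$, and $x\notin\lfloor s\rfloor$ because $x<s$. $\square$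

**Lemma 3.3.** Suppose (1) fails. Then for every $\alpha<\kappa$ there is $\alpha'<\kappa$ such that $D(t)\cap T_{<\alpha}$ is finite whenever $\mathrm{ht}(t)\ge\alpha'$.

**Proof.** Suppose this fails for $\alpha$: there are nodes $t$ of arbitrarily large height below $\kappa$ with $D(t)\cap T_{<\alpha}$ infinite. We build a minor as in (1) with $A=T_{<\alpha}$. Recursively for $i<\kappa$, choose $t_i$ with $D(t_i)\cap T_{<\alpha}$ infinite, with $\mathrm{ht}(t_i)\ge\alpha$, and with $\mathrm{ht}(t_i)$ larger than the heights of all elements of $\bigcup_{j<i}X_j$. Then pick countably infinitely many $x\in D(t_i)\cap T_{<\alpha}$ and for each a neighbor in $\lfloor t_i\rfloor$, and let $X_i$ be the union of $\{t_i\}$ with finite paths in $\lfloor t_i\rfloor$ from these neighbors down to $t_i$, as given by Lemma 3.1. So $X_i\subseteq\lfloor t_i\rfloor$ is countable and connected and has infinitely many neighbors in $T_{<\alpha}$. The choice of $t_i$ is possible: $\bigcup_{j<i}X_j$ has fewer than $\kappa$ elements because $\kappa$ is uncountable, so their heights are bounded in $\kappa$ because $\kappa$ is regular.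

All elements of $X_i$ have height at least $\mathrm{ht}(t_i)$. So the $X_i$ are disjoint from each other and from $A$. The set $A$ is infinite, and $|A|<\kappa$ by regularity. Take the singletons $\{a\}$, $a\in A$, and the sets $X_i$ as branch sets, and keep only edges between $A$ and the $X_i$. This is a minor as in (1), a contradiction. $\square$

Suppose (1) fails, and fix a function $\alpha\mapsto\alpha'$ as in Lemma 3.3. By (F2) the set $C_0$ of limit ordinals $\delta<\kappa$ with $\alpha'\le\delta$ for all $\alpha<\delta$ is a club, and

$$\mathrm{ht}(t)\ge\delta\in C_0\quad\Longrightarrow\quad D(t)\cap T_{<\gamma}\text{ is finite for every }\gamma<\delta. \tag{3}$$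

**Proposition 3.4.** If $\kappa\ge\omega_2$, then (1) holds.

**Proof.** Suppose not. The $\omega_1$-th element in the increasing continuous enumeration of the club $C_0$ is some $\delta\in C_0$ of cofinality $\omega_1$. Let $t\in T_\delta$. By Lemma 3.2, $D(t)$ contains the neighbors of $t$ below $t$, so it is cofinal in $\{s:s<t\}$ and hence infinite. It is a subset of the well-ordered set $\{s:s<t\}$, so we may speak of its first $\omega$ elements. As $\delta$ has cofinality $\omega_1$, their heights are bounded by some $\gamma<\delta$. So $D(t)\cap T_{<\gamma+1}$ is infinite, although $\gamma+1<\delta$. This contradicts (3). $\square$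

What changes at $\kappa=\omega_1$? The proof needs an ordinal $\delta<\kappa$ of uncountable cofinality, and below $\omega_1$ there is none: a set $D(t)$ of order type $\omega$ whose heights climb to $\mathrm{ht}(t)$ does not contradict (3).

## 4. A tree graph without an $(\aleph_0,\aleph_1)$-minor

At $\omega_1$ the argument of Section 3 cannot suffice, because alternative (1) can fail.

**Proof of Proposition 2.3.** Let $T$ be a special Aronszajn tree, that is, one that is a union of countably many antichains $Z_0,Z_1,\dots$; such trees exist in ZFC. Let $f(t)$ be the least $n$ with $t\in Z_n$. Then $f\colon T\to\omega$ is injective on chains.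

**Step 1: define the graph.** Join each node of successor height to its predecessor, and each $t$ of limit height to all elements of
$$B_t=\{v<t:\ f(v)<f(w)\text{ for all }w\text{ with }v<w<t\}.$$
The set $B_t$ is cofinal below $t$. Indeed, given $s<t$, let $v$ be the element of $\{r:s\le r<t\}$ with least $f$-value. If $v<w<t$, then $w$ lies in the same set, so $f(w)\ge f(v)$, and equality is impossible since $f$ is injective on chains. So $v\in B_t$ and $s\le v$. Hence this is an Aronszajn tree graph, and its edges join comparable nodes.

**Step 2: show that $D(u)$ is finite if $u$ has successor height.** Let $v\in D(u)$, with a neighbor $y\ge u$. By Lemma 3.2, $v<u\le y$. If $y$ has successor height, then $v$ is the predecessor of $y$, so $y=u$ and $v$ is the predecessor of $u$. Otherwise $y$ has limit height and $v\in B_y$. Then $y\ne u$ because $u$ has successor height, so $v<u<y$, and $v\in B_y$ gives $f(v)<f(u)$. As $f$ is injective on $\{r:r\le u\}$, only finitely many $v$ have this property. So $D(u)$ is finite.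

**Step 3: exclude the minor.** Suppose there were an $(\aleph_0,\aleph_1)$-minor $(A,B)$ with branch sets $V_a$, $V_b$. As $A$ is countable, there is $\gamma<\omega_1$ such that $T_{<\gamma}$ meets every $V_a$, $a\in A$. Only countably many nodes have height $\le\gamma$, and the $V_b$ are disjoint, so some $V_b$ contains only nodes of height at least $\gamma+1$. If two such nodes are adjacent, they are comparable, so they lie above (or equal) the same node of height $\gamma+1$. As $V_b$ is connected, $V_b\subseteq\lfloor u\rfloor$ for one node $u$ with $\mathrm{ht}(u)=\gamma+1$.

Let $a$ be one of the infinitely many neighbors of $b$. Then $V_a$ has a vertex in $T_{<\gamma}$, which is outside $\lfloor u\rfloor$, and a vertex $z$ adjacent to $V_b\subseteq\lfloor u\rfloor$. If $z\notin\lfloor u\rfloor$, then $z\in D(u)$. If $z\in\lfloor u\rfloor$, follow a path in the connected set $V_a$ from $z$ to a vertex outside $\lfloor u\rfloor$; its first vertex outside $\lfloor u\rfloor$ is in $D(u)$. In both cases $V_a$ meets $D(u)$. So infinitely many disjoint sets meet the finite set $D(u)$, a contradiction. $\square$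

By Theorem 2.1, this graph must contain some $G_{\omega_1}(S)$ with $S$ stationary as a minor. We make no claim about whether the $(\aleph_0,\aleph_1)$-alternative could be dropped from Theorem 2.1.

## 5. Contracting along a club

From now on (1) fails; by Proposition 3.4, $\kappa=\omega_1$. In (3) we control the sets $D(t)$ rather than the neighborhoods of single vertices. We now contract connected blocks, so that the sets $D(t)$ become neighborhoods. The payoff is the list (G1)–(G4).

**Step 1: choose the levels at which to cut.** We want the neighbors witnessing $x\in D(t)$ to appear before the next cut. The levels are countable, and each $D(t)\subseteq\{s:s<t\}$ is countable. So for each $\alpha<\omega_1$ there is $g(\alpha)<\omega_1$ such that for every $t\in T_\alpha$, every $x\in D(t)$ has a neighbor in $\lfloor t\rfloor$ of height $<g(\alpha)$. By (F1) and (F2),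
$$C=\{\delta\in C_0:\ g(\alpha)\le\delta\text{ for all }\alpha<\delta\}$$
is a club. Let $\{c_i:i<\omega_1\}$ be its increasing continuous enumeration. For $t\in T_{c_i}$ put
$$P_t=\{s\ge t:\ \mathrm{ht}(s)<c_{i+1}\}.$$
As $g(c_i)\le c_{i+1}$, every $x\in D(t)$ has a neighbor in $P_t$.

**Step 2: contract.** Let $T'=\bigcup_iT_{c_i}$ with the induced order. It is an order tree whose $i$-th level is $T_{c_i}$. The sets $P_t$, $t\in T'$, are connected by Lemma 3.1. They partition the set of nodes of height $\ge c_0$: if $\mathrm{ht}(s)\ge c_0$, then by continuity $c_i\le\mathrm{ht}(s)<c_{i+1}$ for a unique $i$, and $s$ lies in $P_t$ for the unique $t\le s$ of height $c_i$ and in no other. Let $G'$ be the minor on $T'$ obtained by deleting $T_{<c_0}$ and contracting each $P_t$ to $t$. Its edges join comparable nodes: if $xy$ is an edge with $x\in P_{t'}$, $y\in P_t$ and $x<y$, then $t'$ and $t$ both lie at or below $y$.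

**Step 3: compute the neighborhoods.** Let $N(t)$ be the set of neighbors of $t$ below $t$ in $G'$. Then
$$N(t)=\{t'\in T':\ t'<t,\ P_{t'}\cap D(t)\ne\emptyset\}. \tag{4}$$
Let $t'<t$. If $xy$ is an edge with $x\in P_{t'}$ and $y\in P_t$, then $\mathrm{ht}(x)<\mathrm{ht}(t)\le\mathrm{ht}(y)$. So $x\notin\lfloor t\rfloor$, while $y\in\lfloor t\rfloor$, and thus $x\in D(t)$. Conversely, any $x\in P_{t'}\cap D(t)$ has a neighbor in $P_t$ by Step 1.

**Step 4: read off the properties.** Below, "height" is taken in $T'$; "original height" is taken in $T$.

* **(G1)** *$T'$ has height $\omega_1$ and countable nonempty levels, and edges of $G'$ join comparable nodes.* This was shown in Step 2.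
* **(G2)** *If $a<s<t$ and $a\in N(t)$, then $a\in N(s)$.* By (4), take $x\in P_a\cap D(t)$. Then $x<t$ and $s<t$, so $x$ and $s$ are comparable. The original height of $x$ is less than $c_{\mathrm{ht}(a)+1}\le c_{\mathrm{ht}(s)}$, which is the original height of $s$. So $x<s$, and $x\in D(s)$ by Lemma 3.2. By (4), $a\in N(s)$.
* **(G3)** *If $\mathrm{ht}(t)=j+1$, then $N(t)$ is finite and contains the predecessor $t^-$ of $t$.* As $t$ has original height $c_{j+1}\in C_0$ and $c_j<c_{j+1}$, the set $D(t)\cap T_{<c_j}$ is finite by (3). An element of $D(t)$ of original height $\ge c_j$ is below $t$, so it lies above or equals $t^-$, and its original height is less than $c_{j+1}$; hence it lies in $P_{t^-}$. Such elements exist since $D(t)$ is cofinal below $t$. So $t^-\in N(t)$, and every other $t'\in N(t)$ has an element of the finite set $D(t)\cap T_{<c_j}$ in $P_{t'}$; these sets are disjoint.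
* **(G4)** *If $\mathrm{ht}(t)=\lambda$ is a limit, then $N(t)$ is infinite and, for every $\gamma<\lambda$, has only finitely many elements of height $<\gamma$; so its heights are cofinal in $\lambda$.* By continuity $t$ has original height $c_\lambda=\sup_{\gamma<\lambda}c_\gamma\in C_0$. Let $\gamma<\lambda$. If $t'\in N(t)$ has height $<\gamma$, then $P_{t'}$ contains an element of $D(t)\cap T_{<c_\gamma}$, which is finite by (3); so there are only finitely many such $t'$. On the other hand $D(t)$ is cofinal below $t$, so it has an element of original height $\ge c_\gamma$. This element lies in some $P_{t'}$ with $t'<t$ of height $\ge\gamma$, and $t'\in N(t)$. As $\gamma<\lambda$ was arbitrary, $N(t)$ is infinite.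

**Rename $T'$, $G'$ as $T$, $G$**, with heights taken in $T'$. If $s>t$, then $s$ has a neighbor $r$ with $t\le r<s$: if $s$ has successor height, take $r=s^-$ by (G3); if $s$ has limit height, take $r\in N(s)$ of height at least $\mathrm{ht}(t)$ by (G4). So Lemma 3.1 and its proof apply again, and all sets $\{s\ge t:\mathrm{ht}(s)<\gamma\}$ with $\gamma>\mathrm{ht}(t)$ are connected in $G$.

## 6. Threading neighborhoods onto rays, and the obstacle at limit nodes

In a graph $G_{\omega_1}(S)$ the neighbors of a top lie on one ray of a tree in which each vertex has a unique parent. The following notion keeps just this, together with some bookkeeping by ordinals.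

**Definition 6.1.** A **forest with tops** is a graph consisting of a set $W$ of vertices, and distinct vertices $t_\delta\notin W$ ($\delta\in S$) for some stationary set $S\subseteq\omega_1$, together with a function $h\colon W\to\omega_1$ with countable fibers and a partial map $p\colon W\to W$, such that:

* $h(p(w))<h(w)$, and $w\,p(w)$ is an edge, whenever $p(w)$ is defined;
* for each $\delta\in S$ there is a ray $\rho_\delta=w_0w_1\dots$ in $W$ with $p(w_0)$ undefined, $p(w_{n+1})=w_n$, all $h(w_n)<\delta$ and $\sup_nh(w_n)=\delta$, such that $t_\delta$ is adjacent to infinitely many vertices of $\rho_\delta$.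

**Example 6.2.** Every graph $G_{\omega_1}(S)$ with $S$ stationary is a forest with tops. Let $W$ be the set of finite sequences, let $p$ delete the last entry, with $p(\emptyset)$ undefined, and let $t_s=f_s$; these are distinct because their suprema are. Put $h(\emptyset)=0$ and $h(x)=\max(x)+|x|$ for $x\neq\emptyset$, where $\max(x)$ is the largest entry and $|x|$ the length. If $h(x)=\alpha$, all entries of $x$ are at most $\alpha$, so the fibers are countable. Adding an entry increases $h$. In a $T$-graph a nonempty finite sequence is adjacent to its predecessor, and $f_s$ is adjacent to infinitely many of its initial segments. These initial segments form the ray $\rho_s$; as $s$ is a limit and $f_s$ is unbounded in $s$, the values of $h$ on it are below $s$ with supremum $s$.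

So we look for a forest with tops in $G$. Given a limit node $t$, we want the nodes of $N(t)$ to lie on a ray of the form $p(w_{n+1})=w_n$. The natural try is $p(b)=\max N(b)$. Condition (G2) says that this should work: if $a<b$ both lie in $N(t)$, then $a\in N(b)$, so $p(b)\ge a$, and we can continue down from $p(b)$. Here is the argument in the generality in which we will use it, twice.

**Lemma 6.3 (threading).** Let $W\subseteq T$, and for every node $d$ let $M(d)$ be a set of nodes $c\in W$ with $c<d$. Assume

* (coherence) if $a<c<d$, $a\in M(d)$ and $c\in W$, then $a\in M(c)$;
* (finiteness) $M(w)$ is finite for every $w\in W$.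

Let $p(w)=\max M(w)$ for $w\in W$ if $M(w)\ne\emptyset$, and let $p(w)$ be undefined otherwise. Let $t$ be a node of limit height $\lambda$ such that the heights of the elements of $M(t)$ are cofinal in $\lambda$. Then there is a sequence $w_0<w_1<\dots$ in $W$ with $p(w_0)$ undefined, $p(w_{n+1})=w_n$, all $w_n<t$, $\sup_n\mathrm{ht}(w_n)=\lambda$, and $M(t)\subseteq\{w_n:n\in\mathbb N\}$.

**Proof.** Each $M(d)$ is a chain, as its elements are below $d$; so finite nonempty sets $M(w)$ have a maximum. The set $M(t)$ is infinite. If $a<b$ are in $M(t)$, then $a\in M(b)$ by coherence, so by finiteness each $b\in M(t)$ has only finitely many predecessors in $M(t)$. Hence $M(t)=\{b_0<b_1<\dots\}$ has order type $\omega$.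

We claim that if $a<b$ are in $M(t)$, then $a=p^n(b)$ for some $n\ge1$. We have $a\in M(b)$, so $c=p(b)$ is defined and $c\ge a$. If $c>a$, then $a<c<b$ and $a\in M(b)$, so $a\in M(c)$ by coherence. So $p(c)$ is defined and $p(c)\ge a$, and we repeat with $c$ in place of $b$. The nodes obtained strictly decrease, so after finitely many steps we must reach $a$.

For each $k$ the chain $b_k,p(b_k),p^2(b_k),\dots$ is strictly decreasing, hence finite, and it ends at a vertex where $p$ is undefined. By the claim, the chain of $b_{k+1}$ contains $b_k$, and therefore it contains the whole chain of $b_k$. The union of these nested chains is the required sequence. Its elements lie below $t$, and their heights are cofinal in $\lambda$ because those of the $b_k$ are. $\square$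

With $W=T$ and $M=N$, coherence is (G2), and by (G4) the heights of $N(t)$ are cofinal for every limit node $t$. But finiteness fails: it fails precisely at the nodes $w$ of limit height, for which $N(w)$ is infinite and has no maximum. Can we just leave the limit nodes out of $W$? Then finiteness holds by (G3), but now the tops may see nothing.

**Example 6.4.** On the chain of ordinals $\le\omega^2$, let $L=\{\omega k:1\le k<\omega\}$, and for $\alpha<\beta\le\omega^2$ put $\alpha\in N(\beta)$ if $\alpha\in L$ or if $\beta$ is at most the least limit ordinal above $\alpha$. We check (G2)–(G4) along this chain.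

For (G2): if $\alpha<\sigma<\beta$ and $\alpha\in N(\beta)$, then $\alpha\in N(\sigma)$, since both parts of the definition pass from $\beta$ to the smaller $\sigma$. For (G3): if $\beta=\omega m+i$ with $i\ge1$, then $N(\beta)$ consists of the finitely many elements of $L$ below $\beta$ and the finitely many $\alpha$ with $\omega m\le\alpha<\beta$; the predecessor is among the latter. For (G4): if $\beta=\omega(m+1)$, then $N(\beta)$ consists of $\{\omega k:1\le k\le m\}$ and all $\omega m+j$, $j<\omega$. And $N(\omega^2)=L$. In both cases the set is infinite, with finitely many elements below each $\gamma<\beta$.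

All neighbors of $\omega^2$ are limits, and each of them has an infinite set $N$. So $\max N(\omega k)$ does not exist, and leaving out the limits would leave $\omega^2$ with no neighbor.

In the example one should leave out everything except $L$: then $N(\omega(k+1))\cap L=\{\omega,\dots,\omega k\}$ is finite, and $\omega^2$ is threaded onto the ray $\omega,\omega2,\omega3,\dots$. In general we want a set $W$ such that $N(w)\cap W$ is finite for $w\in W$, while $N(t)\cap W$ is infinite for suitable tops $t\notin W$. Both wishes can be put into one recursive definition.

## 7. Limit nodes with finitely many neighbors of their own kind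

**Lemma 7.1.** Every graph $G$ with (G1)–(G4) contains a forest with tops as a minor.

**Proof.** Define a set $X$ of nodes of limit height by recursion on height:
$$t\in X\iff N(t)\cap X\text{ is finite}\qquad(\mathrm{ht}(t)\text{ a limit}). \tag{5}$$
As $N(t)$ consists of nodes below $t$, this makes sense. In Example 6.4 the same recursion gives $X=L$: by induction $N(\omega(m+1))\cap X=\{\omega,\dots,\omega m\}$ is finite, so all $\omega k$ are in $X$, while $N(\omega^2)\cap X=L$ is infinite. By (5), every limit node outside $X$ can serve as a top over $W=X$. The question is whether there are enough of them.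

**Case A: the set $S$ of limits $\lambda$ with $T_\lambda\not\subseteq X$ is stationary.** The purpose of this case is to use $X$ itself as the forest. For $\lambda\in S$ pick $t_\lambda\in T_\lambda\setminus X$; these are distinct and not in $X$. Let $W=X$, $h=\mathrm{ht}$, and $M(d)=N(d)\cap X$ for all nodes $d$. The fibers of $h$ are countable because the levels are.

Coherence holds by (G2): if $a<c<d$ and $a\in N(d)\cap X$, then $a\in N(c)\cap X$. Finiteness holds by (5). So $p(b)=\max(N(b)\cap X)$, where defined, is a neighbor of $b$ of smaller height. For $\lambda\in S$, the set $M(t_\lambda)=N(t_\lambda)\cap X$ is infinite by (5), and by (G4) it has only finitely many elements of height $<\gamma$ for each $\gamma<\lambda$; so its heights are cofinal in $\lambda$. Lemma 6.3 gives a ray $\rho_\lambda$ in $X$ as in Definition 6.1 that contains the infinitely many neighbors $M(t_\lambda)$ of $t_\lambda$. So the subgraph induced by $X\cup\{t_\lambda:\lambda\in S\}$ is a forest with tops.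

**Case B: otherwise.** Now $X$ contains whole levels, on a club. The purpose of this case is to remove these levels, at little cost, and to contract what lies between them into blocks which start at successor levels, where (G3) gives finiteness.

There is a club $E$ of limit ordinals with $T_\lambda\subseteq X$ for all $\lambda\in E$. Put $T_E=\bigcup_{\lambda\in E}T_\lambda\subseteq X$. By (5),
$$N(t)\cap T_E\subseteq N(t)\cap X\text{ is finite for every }t\in T_E. \tag{6}$$

**Step B1: the blocks.** For $e\in E$ let $e^+$ be the next element of $E$. Let $U=\bigcup_{e\in E}T_{e+1}$, and for $u\in T_{e+1}$, $e\in E$, let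
$$K_u=\{s\ge u:\ \mathrm{ht}(s)<e^+\}.$$
As $e^+$ is a limit ordinal, $e+1<e^+$. So $K_u$ is connected, by the end of Section 5. The sets $K_u$ are disjoint and partition the set of nodes whose height lies in $\bigcup_{e\in E}(e,e^+)$: a node of height in $(e,e^+)$ lies above or equals a unique node of height $e+1$. For any node $d$ put
$$J(d)=\{u'\in U:\ u'<d,\ K_{u'}\cap N(d)\ne\emptyset\}.$$
We shall apply Lemma 6.3 with $W=U$ and $M=J$.

**Step B2: finiteness, and edges along $p$.** A node $u\in U$ has successor height, so $N(u)$ is finite by (G3). As the sets $K_{u'}$ are disjoint, $J(u)$ is finite. If $p(u)=\max J(u)$ is defined, then $u\in K_u$ has a neighbor in $K_{p(u)}$, and $\mathrm{ht}(p(u))<\mathrm{ht}(u)$. (The whole block $K_u$ may have infinitely many neighbors below it; we only use the edges at its lowest node $u$.)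

**Step B3: coherence.** Let $u'<c<d$ with $u',c\in U$ and $u'\in J(d)$; we show $u'\in J(c)$. Let $z\in K_{u'}\cap N(d)$ and $u'\in T_{e'+1}$, $e'\in E$, so $\mathrm{ht}(z)<e'^+$. As $c\in U$ lies above $u'$, its height is $e+1$ for some $e\in E$ with $e>e'$, so $\mathrm{ht}(c)\ge e'^++1>\mathrm{ht}(z)$. Both $z$ and $c$ lie below $d$, so $z<c$. By (G2) applied to $z<c<d$, we get $z\in N(c)$. So $K_{u'}\cap N(c)\ne\emptyset$, that is, $u'\in J(c)$.

**Step B4: the tops still see cofinally many blocks.** Let $S$ be the set of $\lambda\in E$ that are limit points of $E$. This is a club, hence stationary. For $\lambda\in S$ pick any $t_\lambda\in T_\lambda$. As $\lambda\in E$, the node $t=t_\lambda$ lies in no $K_u$.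

By (G4) the set $N(t)$ is infinite, with heights cofinal in $\lambda$ and only finitely many elements of height $<\min E$. By (6) only finitely many of its elements lie in $T_E$. So all but finitely many $z\in N(t)$ have height in an interval $(e,e^+)$ with $e\in E\cap\lambda$; here $e=\max(E\cap\mathrm{ht}(z))$, which exists as $E$ is closed and $\mathrm{ht}(z)>\min E$, $\mathrm{ht}(z)\notin E$. Let $u'\le z$ be the node of height $e+1$. Then $z\in K_{u'}$ and $u'\le z<t$, so $u'\in J(t)$. Now let $e_0\in E\cap\lambda$. As the heights of $N(t)$ are cofinal in $\lambda$, we can choose such a $z$ with $\mathrm{ht}(z)\ge e_0$. Then $e\ge e_0$, so $\mathrm{ht}(u')>e_0$. As $\lambda$ is a limit point of $E$, the heights of $J(t)$ are cofinal in $\lambda$.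

**Step B5: conclusion of Case B.** Contract each $K_u$ to $u$, and let $W=U$, $h=\mathrm{ht}$, which has countable fibers. By Steps B2–B4, Lemma 6.3 applies to each $t_\lambda$, $\lambda\in S$, and gives a sequence $\rho_\lambda\supseteq J(t_\lambda)$, which is a ray in the contracted graph by Step B2, with all heights below $\lambda$ and supremum $\lambda$. The vertex $t_\lambda$ is adjacent to all the infinitely many contracted vertices in $J(t_\lambda)$. So the contracted graph, restricted to $U\cup\{t_\lambda:\lambda\in S\}$, is a forest with tops. $\square$

## 8. From a forest with tops to $G_{\omega_1}(S')$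

Two things separate a forest with tops from a graph $G_{\omega_1}(S)$. First, a vertex of $W$ may have only countably many children, whereas a finite sequence has $\aleph_1$ many. This is repaired by contracting upward until vertices with uncountably many children are reached. Second, the tops are indexed by ordinals measured by $h$, while in $G_{\omega_1}(S)$ the index of a top must be the supremum of the entries of its sequence. This is repaired by passing to closure points.

**Lemma 8.1.** Let $h\colon W\to\omega_1$ have countable fibers, let $R\subseteq\omega_1$ be stationary, and for $\delta\in R$ let $w_\delta\in W$ with $h(w_\delta)<\delta$. Then $w_\delta$ is constant on a stationary subset of $R$.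

**Proof.** By Fodor's lemma (F4), $h(w_\delta)=\alpha$ for all $\delta$ in a stationary set. On this set $w_\delta$ takes values in the countable set $h^{-1}(\alpha)$, so by (F3) it is constant on a stationary subset. $\square$

**Lemma 8.2.** Every forest with tops contains a graph $G_{\omega_1}(S')$, $S'$ stationary, as a minor.

**Proof.** Let $W,S,h,p,\rho_\delta,t_\delta$ be as in Definition 6.1. Write $v\le_pw$ if $v=p^n(w)$ for some $n\ge0$. As $h$ decreases along $p$, every $w$ has a finite chain of $p$-ancestors. For $w\in W$ let $S_w=\{\delta\in S:w\in\rho_\delta\}$. A ray $\rho_\delta$ through $w$ contains all $p$-ancestors of $w$, so $v\le_pw$ implies $S_w\subseteq S_v$.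

**Step 1: discard vertices that lie on too few rays, and choose a root.** Let $W_*=\{w\in W:S_w\text{ is stationary}\}$, which is closed under $p$, and $S_*=\{\delta\in S:\rho_\delta\subseteq W_*\}$. Then $S\setminus S_*$ is nonstationary. Otherwise choose $w_\delta\in\rho_\delta\setminus W_*$ for each $\delta\in S\setminus S_*$. As $h(w_\delta)<\delta$, Lemma 8.1 gives a vertex $w$ with $w_\delta=w$ for stationary many $\delta$. All these $\delta$ are in $S_w$, so $w\in W_*$, a contradiction.

Hence $S_*$ is stationary, and so is $S_w\cap S_*$ for every $w\in W_*$. Apply Lemma 8.1 to the first vertices of the rays $\rho_\delta$, $\delta\in S_*$: there is a vertex $r$ that is the first vertex of $\rho_\delta$ for stationary many $\delta$. So $r\in W_*$ and $p(r)$ is undefined. Let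
$$W_r=\{w\in W_*:\ r\le_pw\}.$$
A ray $\rho_\delta$ containing $r$ starts at $r$, as $p(r)$ is undefined. So $\rho_\delta\subseteq W_r$ for all $\delta\in S_*\cap S_r$, and in particular for all $\delta\in S_*\cap S_w$ with $w\in W_r$, since $S_w\subseteq S_r$.

The children of $w\in W_r$ are the elements $w'\in W_r$ with $p(w')=w$. Call $w\in W_r$ *branching* if it has uncountably many children.

**Step 2: find a branching vertex above every vertex.** We show that every $w\in W_r$ has a branching $w'\ge_pw$ in $W_r$. Suppose not. Then every element of $Y=\{w'\in W_r:w'\ge_pw\}$ has only countably many children. Every element of $Y$ is reached from $w$ by finitely many steps to children, all inside $Y$, because $W_*$ is closed under $p$. So $Y$ is countable, and $h$ is bounded on $Y$ by some $\gamma<\omega_1$. The set $S_w\cap S_*$ is stationary, so it contains some $\delta>\gamma+1$. The ray $\rho_\delta\subseteq W_r$ passes through $w$, and all its later vertices are in $Y$. But $h$ increases along $\rho_\delta$ with supremum $\delta$, so some of them have $h>\gamma$, a contradiction.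

**Step 3: define the branch sets of the finite sequences.** The purpose is to absorb non-branching stretches, so that each branch set has exactly $\aleph_1$ exits. For $x\in\omega_1^{<\omega}$ we define $w_x\in W_r$ and $V_x\subseteq W_r$ recursively. Let $w_\emptyset=r$. Given $w_x$, put
$$V_x=\{w\in W_r:\ w_x\le_pw\text{ and no }v\text{ with }w_x\le_pv<_pw\text{ is branching}\}.$$

* $V_x$ is connected: if $w\in V_x$, the $p$-chain from $w$ down to $w_x$ lies in $V_x$.
* $V_x$ is countable: it is reached from $w_x$ by finitely many steps to children, and a vertex with a child in $V_x$ that it reaches inside $V_x$ is not branching, so each step offers only countably many choices.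
* $V_x$ contains a branching vertex: take the first branching vertex on the $p$-chain from $w_x$ up to a branching $w'\ge_pw_x$ given by Step 2.
* A child in $W_r$ of a vertex $v\in V_x$ lies outside $V_x$ if and only if $v$ is branching.

So the set of children of vertices of $V_x$ that are not in $V_x$ is the set of all children of branching vertices of $V_x$. It is uncountable, and it has size at most $|W|\le\aleph_1$, since $h\colon W\to\omega_1$ has countable fibers. Enumerate it bijectively as $\{w_{x^\frown\xi}:\xi<\omega_1\}$. The edge from $w_{x^\frown\xi}$ to $p(w_{x^\frown\xi})$ joins $V_{x^\frown\xi}$ to $V_x$.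

**Step 4: show that the $V_x$ are disjoint.** First, no vertex $w\ge_pw_{x^\frown\xi}$ is in $V_x$, because the branching vertex $p(w_{x^\frown\xi})\ge_pw_x$ lies strictly below $w$. Second, for $\xi\ne\eta$ the distinct vertices $w_{x^\frown\xi}$ and $w_{x^\frown\eta}$ are $\le_p$-incomparable. Indeed, if $w_{x^\frown\xi}<_pw_{x^\frown\eta}$, then
$$w_x\le_pp(w_{x^\frown\xi})<_pw_{x^\frown\xi}\le_pp(w_{x^\frown\eta})\in V_x,$$
so a branching vertex lies strictly below an element of $V_x$ and above or equal to $w_x$, against the definition of $V_x$. As the $p$-ancestors of a vertex form a chain, no vertex lies above both of two incomparable vertices.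

Write $y|n$ for the initial segment of $y$ of length $n$. All elements of $V_y$ lie $\ge_pw_{y|n}$ for every $n\le|y|$. Now let $x\ne y$. If $x$ is a proper initial segment of $y$, then $y$ extends some $x^\frown\xi$, and $V_x\cap V_y=\emptyset$ by the first point; the case of $y$ a proper initial segment of $x$ is the same. Otherwise there are $z$ and $\xi\ne\eta$ such that $x$ extends $z^\frown\xi$ and $y$ extends $z^\frown\eta$, and $V_x\cap V_y=\emptyset$ by the second point.

**Step 5: make the indices agree with $h$.** For $\gamma<\omega_1$ the set $\gamma^{<\omega}$ of finite sequences of ordinals below $\gamma$ is countable. For each $x$, the set $V_x$ is countable, and so is $\{\xi:h(w_{x^\frown\xi})<\gamma\}$, since $h$ has countable fibers and $\xi\mapsto w_{x^\frown\xi}$ is injective. So the ordinals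
$$g_1(\gamma)=\sup\{h(w)+1:\ w\in V_x,\ x\in\gamma^{<\omega}\},\qquad g_2(\gamma)=\sup\{\xi+1:\ x\in\gamma^{<\omega},\ h(w_{x^\frown\xi})<\gamma\}$$
are countable. By (F1) and (F2), the set $D$ of limit ordinals $\delta<\omega_1$ with $g_1(\gamma),g_2(\gamma)<\delta$ for all $\gamma<\delta$ is a club. For $\delta\in D$ and $x\in\delta^{<\omega}$ we have
$$\sup_{w\in V_x}h(w)<\delta,\qquad\text{and}\qquad h(w_{x^\frown\xi})<\delta\ \text{ implies }\ \xi<\delta. \tag{7}$$
To see this, note that $\delta$ is a limit and $x$ is finite, so we can choose $\gamma<\delta$ with $x\in\gamma^{<\omega}$ and, for the second part, also $h(w_{x^\frown\xi})<\gamma$. Then $\sup_{w\in V_x}h(w)\le g_1(\gamma)<\delta$ and $\xi+1\le g_2(\gamma)<\delta$.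

Let $D'$ be the club of limit points of $D$ in $\omega_1$; as $D$ is closed, $D'\subseteq D$. Let
$$S'=S_*\cap S_r\cap D'.$$
This is a stationary set of countable limit ordinals.

**Step 6: read off a cofinal sequence from each ray.** Let $\delta\in S'$. The ray $\rho_\delta\subseteq W_r$ starts at $r=w_\emptyset$. Suppose it passes through $w_x$ with $x\in\delta^{<\omega}$. By (7), $h$ is bounded below $\delta$ on $V_x$, while it increases to $\delta$ along $\rho_\delta$. So after $w_x$ the ray leaves $V_x$ after finitely many steps. Its first vertex outside $V_x$ is a child, in $W_r$, of a vertex of $V_x$, so it is some $w_{x^\frown\xi}$. Since $h(w_{x^\frown\xi})<\delta$, (7) gives $\xi<\delta$, so $x^\frown\xi\in\delta^{<\omega}$. By Step 4 the ray never returns to $V_x$. Inductively we obtain $f_\delta\colon\mathbb N\to\delta$ such that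
$$\rho_\delta\subseteq\bigcup_nV_{f_\delta|n}\quad\text{and each}\quad\rho_\delta\cap V_{f_\delta|n}\quad\text{is finite.} \tag{8}$$

The range of $f_\delta$ is unbounded in $\delta$. Otherwise, as $\delta$ is a limit point of $D$, there is $\gamma\in D\cap\delta$ with all $f_\delta|n\in\gamma^{<\omega}$. Then $h<\gamma$ on every $V_{f_\delta|n}$ by (7) for $\gamma$, so $h<\gamma$ on $\rho_\delta$ by (8), contradicting $\sup_nh(w_n)=\delta$ along $\rho_\delta$. So $f_\delta$ is a cofinal sequence in $\delta$.

Since $t_\delta$ is adjacent to infinitely many vertices of $\rho_\delta$, (8) shows that
$$I_\delta=\{n:\ t_\delta\text{ has a neighbor in }V_{f_\delta|n}\}$$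
is infinite.

**Step 7: name the $T$-graph.** The sequences $f_\delta$, $\delta\in S'$, are distinct, as their suprema are distinct. Let $G_{\omega_1}$ be the following graph on the $\omega_1$-regular tree with all tops: every nonempty finite sequence is joined to its immediate predecessor; each $f_\delta$, $\delta\in S'$, is joined to $f_\delta|n$ for $n\in I_\delta$; every other $\omega$-sequence is joined to all its finite initial segments. Edges join comparable nodes, and the cofinality condition holds at every node, because each $I_\delta$ is infinite. So this is a $T$-graph. With the cofinal sequences $f_\delta$ it gives a graph $G_{\omega_1}(S')$. This graph is a minor of the given forest with tops, with branch sets $V_x$ for $x\in\omega_1^{<\omega}$ and $\{t_\delta\}$ for $f_\delta$, $\delta\in S'$. These sets are connected. They are disjoint by Step 4 and because $t_\delta\notin W$. The edges between finite sequences are present by Step 3, and those at the tops by the definition of $I_\delta$. $\square$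

## 9. Assembling Theorems 2.1 and 2.2

**Proof of Theorem 2.2.** Suppose (1) fails for $G$. Deleting the edges between incomparable nodes keeps the hypotheses, and (1) still fails. By Proposition 3.4, $\kappa=\omega_1$, and in particular (1) always holds if $\kappa\ge\omega_2$. By Section 5, $G$ has a minor with (G1)–(G4). By Lemma 7.1 this minor has a forest with tops as a minor, and by Lemma 8.2 the forest with tops has a graph $G_{\omega_1}(S')$ with $S'$ stationary as a minor. As a minor of a minor is a minor, (2) holds. $\blacksquare$

**Proof of Theorem 2.1.** Apply Theorem 2.2 with $\kappa=\omega_1$, as explained after Corollary 2.4. $\blacksquare$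

The proof uses no axioms beyond ZFC, and it never uses that the branches of the tree are countable.
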